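# Edge-disjoint rainbow triangles: almost 3-Gallai colorings have $O(n\log n)$ of them

All logarithms in these notes are to base 2.

## Four rainbow triangles in $K_6$

Take six vertices: the four binary words $00,01,10,11$ (the right digit is bit $0$, the left digit is bit $1$) and two extra vertices $b_0,b_1$. Color the edges of $K_6$ as follows.

- Two words that differ in exactly one bit are joined in green: $00$–$01$, $10$–$11$ (bit $0$), $00$–$10$, $01$–$11$ (bit $1$).
- The edge from a word $a$ to $b_j$ is red if bit $j$ of $a$ is $0$, and blue if it is $1$. So $b_0$ is red to $00,10$ and blue to $01,11$, and $b_1$ is red to $00,01$ and blue to $10,11$.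
- The three remaining edges $00$–$11$, $01$–$10$, $b_0b_1$ are red.

Which triangles have three different colors? Such a triangle has a green edge, so it contains two words $a,a'$ that differ in one bit $j$. If the third vertex is a word, no edge is blue. If the third vertex is $b_l$, then $ab_l$ and $a'b_l$ have different colors exactly when $l=j$. So the rainbow triangles are
$$\{00,01,b_0\},\quad \{10,11,b_0\},\quad \{00,10,b_1\},\quad \{01,11,b_1\}.$$
No two of them share an edge: together they use $12$ edges, all but the three red edges in the last item.

One cannot have more than four edge-disjoint triangles in $K_6$. The triangles through a vertex use disjoint pairs of the five edges there, so at most two of them pass through each vertex, and at most $6\cdot 2/3=4$ exist in all.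

**Definition.** For $t\ge3$, a clique in an edge-colored $K_n$ is *rainbow* if its edges have pairwise distinct colors. A coloring $c:E(K_n)\to\mathbb N$ is *almost $t$-Gallai* if no two rainbow $t$-cliques share an edge, and $\tau_t(n)$ is the maximum number of rainbow $t$-cliques in an almost $t$-Gallai coloring of $E(K_n)$.

Only $t=3$ concerns us. The example shows $\tau_3(6)=4$. Also $\tau_3(3)=1$, and $\tau_3(4)=1$ because any two triangles in $K_4$ share an edge. For $n=5$, delete a vertex from the example: each vertex lies in two of the four triangles, so two remain. Three edge-disjoint triangles in $K_5$ would cover nine of the ten edges, and an endpoint of the uncovered edge would have exactly three covered edges; but each triangle covers $0$ or $2$ edges at a vertex. So $\tau_3(5)=2$.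

In general, edge-disjointness alone gives only $\tau_3(n)\le\frac13\binom n2$. Is the truth quadratic? The problem is taken from Alexandr Grebennikov, Letícia Mattos, Tibor Szabó, "On almost Gallai colourings in complete graphs", arXiv:2503.17334 (2025), and comes with the bounds
$$\left(\tfrac12-o(1)\right)n\log n\le\tau_3(n)\le O\big(n^{\sqrt2}\log n\big),$$
the lower bound being attained with only three colors, and with the conjecture that $\tau_3(n)=O(n\log n)$. We shall prove this conjecture.

## The cube coloring and the order $n\log n$

**Theorem 1.** Every almost 3-Gallai coloring of $E(K_n)$, $n\ge2$, with any number of colors, has at most $\frac92K\,n\log n$ rainbow triangles, where $K=2^{48}$.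

The constant is not optimized.

**Theorem 2.** $\tau_3(n)=\Theta(n\log n)$. More precisely, $\frac12n\log n-O(n)\le\tau_3(n)\le\frac92\cdot2^{48}\,n\log n$ for $n\ge2$, and the lower bound is attained with three colors.

A 3-uniform hypergraph is *$d$-degenerate* if every nonempty vertex set $W$ contains a vertex lying in at most $d$ of the hyperedges contained in $W$. For example, the four triangles in our $K_6$ form a $2$-degenerate hypergraph that is not $1$-degenerate, since every vertex lies in exactly two of them.

**Corollary 3.** In every almost 3-Gallai coloring of $K_n$, $n\ge2$, with any number of colors, every set $W$ of $m\ge2$ vertices contains a vertex lying in at most $\frac{27}2\cdot2^{48}\log m$ rainbow triangles contained in $W$. So the 3-uniform hypergraph of rainbow triangles is $O(\log n)$-degenerate, and the order $\log n$ is best possible.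

The lower bound is the example with more bits. We need two standard functions: $\psi(x)=x\log x$ for $x>0$, $\psi(0)=0$, and $h(p)=-p\log p-(1-p)\log(1-p)$. Expanding the definition of $h$ gives, for $x,y>0$,
$$\psi(x+y)-\psi(x)-\psi(y)=y\log\tfrac{x+y}{y}+x\log\tfrac{x+y}{x}=(x+y)\,h\!\left(\tfrac{y}{x+y}\right)\ \ge\ 2\min(x,y).\tag{1}$$
The last inequality is $h(p)\ge2\min(p,1-p)$, which holds because $h$ is concave and symmetric about $\frac12$ with $h(0)=0$ and $h(\frac12)=1$. We also use $h\le1$, and $h(p)\ge p\log(1/p)$ (drop the other nonnegative term). Finally $\psi'(x)=\log(\mathrm ex)$, so $\psi$ is nonnegative and increasing on $[1,\infty)$.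

**Proof of the lower bound in Theorem 2.** Let $k=\lceil\log n\rceil$, $N=n-k\ge1$, $A=\{0,\dots,N-1\}$ written in binary with $k$ bits, $B=\{b_0,\dots,b_{k-1}\}$. Color $ab_j$ red or blue according as bit $j$ of $a$ is $0$ or $1$. Color $aa'$ green if $a,a'$ differ in exactly one bit, and red otherwise. Color edges inside $B$ red. As in $K_6$, a rainbow triangle needs a green edge $aa'$, differing in bit $j$ say; a third vertex in $A$ gives no blue edge, and $b_l$ works exactly when $l=j$. So the rainbow triangles are exactly the $aa'b_j$. No two share an edge: $aa'$ determines $j$, and $ab_j$ determines $a'$.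

Their number is the number of green edges. The larger endpoint $i$ of a green edge becomes the smaller one by changing a digit $1$ to $0$, and any digit $1$ of $i$ may be so changed. Hence the number is $\Sigma(N)=\sum_{i<N}s_2(i)$, with $s_2$ the binary digit sum.

We claim $\Sigma(N)\ge\frac12N(\log N-1)$ for $N\ge1$, by induction. Write $N=2^q+m$ with $0\le m<2^q$. The numbers below $2^q$ have digit sums adding up to $q2^{q-1}$, and the numbers $2^q+i$ with $i<m$ contribute $m+\Sigma(m)$. So $\Sigma(N)=q2^{q-1}+m+\Sigma(m)$. If $m=0$, this is $\frac12Nq$ and the claim holds. If $m=\theta2^q>0$, then by induction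
$$\Sigma(N)-\tfrac12Nq\ \ge\ m+\tfrac12m(\log m-1)-\tfrac12mq=\tfrac12m(1+\log\theta).$$
Since $\log N=q+\log(1+\theta)$, we need $\frac12m(1+\log\theta)\ge\frac12N(\log(1+\theta)-1)$. Divide by $\frac122^q$: the requirement is $\theta(1+\log\theta)\ge(1+\theta)(\log(1+\theta)-1)$, that is,
$$(1+\theta)\log(1+\theta)-\theta\log\theta\le1+2\theta.$$
By (1) with $x=1$, $y=\theta$, the left side is $(1+\theta)h(\frac\theta{1+\theta})\le1+\theta$. This proves the claim.

Finally, for $n$ large we have $k/n\le\frac12$, and $\log(1-p)\ge-2p$ on $[0,\frac12]$ by concavity. So $(n-k)\log(n-k)\ge(n-k)\log n-2k=n\log n-O(\log^2n)$, and the construction has $\frac12n\log n-O(n)$ rainbow triangles. Small $n$ are absorbed in the $O(n)$. $\square$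

**Proof of Corollary 3 from Theorem 1.** The restriction of the coloring to $W$ is almost 3-Gallai, so $W$ contains at most $\frac92Km\log m$ rainbow triangles. The average number at a vertex is three times this divided by $m$, that is, at most $\frac{27}2K\log m$, and some vertex is at most average. (A one-element $W$ contains no triangle.) For optimality take $A=\{0,1\}^k$ in full, $n=2^k+k$, $k\ge3$: each $a\in A$ is in exactly $k$ rainbow triangles and each $b_j$ in $2^{k-1}\ge k$. So with $W=V$ every vertex is in at least $k=(1-o(1))\log n$ rainbow triangles. $\square$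

What remains is Theorem 1. It also gives the upper bound in Theorem 2.

## Merging the palette to three colors

**Theorem 4.** If $c$ is an almost 3-Gallai coloring of the complete graph on $V$, $|V|=n\ge1$, with colors from a set of size three, then the number $T(V)$ of rainbow triangles is at most $K\psi(n)$, where $K=2^{48}$.

**Theorem 4 implies Theorem 1.** Let $c$ be almost 3-Gallai with $T$ rainbow triangles. Map each color independently and uniformly to one of three colors. A triangle that is rainbow afterwards was rainbow before, so the new coloring is almost 3-Gallai. Each rainbow triangle of $c$ stays rainbow with probability $6/27=2/9$. So some outcome has at least $\frac29T$ rainbow triangles, and Theorem 4 gives $\frac29T\le K\,n\log n$. $\square$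

From now on there are three colors. We prove Theorem 4 by induction on $n$. If $n\le2^{48}$, then $T(V)\le\frac13\binom n2=n(n-1)/6$, which is $0$ for $n=1$ and at most $2^{48}n\le K\psi(n)$ for $n\ge2$. So for the rest of the notes
$$n\ge2^{48},\qquad T(D)\le K\psi(|D|)\ \text{ for all nonempty } D\subsetneq V,$$
where $T(D)$ is the number of rainbow triangles inside $D$.

## Apexes and matchings

The hypothesis is that *every edge lies in at most one rainbow triangle*. Most steps below are of this form: several objects would put rainbow triangles on one edge, so there is at most one object. I indicate the edge in parentheses.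

**Definition.** $N_i(v)$ is the set of $w$ with $c(vw)=i$, and $\deg_i(v)=|N_i(v)|$. An *$i$-edge* is an edge of color $i$. A rainbow triangle has exactly one $i$-edge; the opposite vertex is its *$i$-apex*. $M_i(v)$ is the set of $i$-edges $xy$ with $vxy$ rainbow, i.e. with $i$-apex $v$.

In the $K_6$ above, $M_{\text{green}}(b_0)=\{00\text{–}01,\ 10\text{–}11\}$, and $M_{\text{red}}(11)=\{10\text{–}b_0,\ 01\text{–}b_1\}$.

**(F1)** If $\{i,j,k\}$ is the set of colors, $M_i(v)$ is exactly the set of $i$-edges between $N_j(v)$ and $N_k(v)$, and it is a matching.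

The first part is the definition. If two edges of $M_i(v)$ shared $x$, then $vx$ would lie in two rainbow triangles.

**(F2)** If $xy\in M_i(v)$ and $w\in N_i(v)$, then $c(wx)=i$ or $c(wy)=i$.

*Proof.* Let $c(vx)=j$, $c(vy)=k$; then $w\ne x,y$. Suppose neither edge has color $i$. In the triangle $wvx$ we have $c(wv)=i$ and $c(vx)=j$. Since $vx$ is already used by $vxy$, this triangle is not rainbow, so $c(wx)\ne k$ and hence $c(wx)=j$. In the same way $c(wy)=k$. Then $wxy$ has colors $j,k,i$. It is rainbow and shares $xy$ with $vxy$, a contradiction. $\square$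

In $K_6$ with $v=11$, $i$ red: $N_{\text{red}}(11)=\{00\}$, and indeed $00$ is red to $b_0$ and to $b_1$.

Two consequences. First, $N_i(v)\subseteq N_i(x)\cup N_i(y)$ whenever $xy\in M_i(v)$. Second, for $w\in N_i(v)$ and any $B\subseteq V$,
$$\#\{\text{edges of }M_i(v)\text{ inside }B\}\le|N_i(w)\cap B|,\tag{2}$$
because each such edge has an endpoint in $N_i(w)\cap B$, and these endpoints are distinct since $M_i(v)$ is a matching.

## Two recursions that stall, and a split by degree

**Recursion across a cut.** Suppose we find a partition $V=S\cup B$ with $|S|\le n/2$ such that only $C|S|$ rainbow triangles meet both parts. Then we are done as soon as $2K\ge C$, since by (1) the quantity $\psi(n)-\psi(|S|)-\psi(|B|)$ is at least $2|S|$. So it is natural to look for a color $\gamma$ with very few edges across a cut. Try this on the full cube coloring ($A=\{0,1\}^k$). Cut the words by bit $j$, and distribute $b_0,\dots,b_{k-1}$ in any way. For green this cut is ideal: every word has exactly one green edge across, and no other green edge crosses. But each $b_l$ with $l\neq j$ lies on one side and is the green apex of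 $2^{k-2}$ green edges inside the opposite half. So at least $(k-1)2^{k-2}$ rainbow triangles cross, about $\frac14n\log n$ of them, far more than $O(n)$. A sparse color controls crossing edges of that color, and it does not control the apexes on the far side.

Inequality (2) shows what would save us: if $v$ has a $\gamma$-neighbor $w$ on its own side, then $v$ is the apex of at most $|N_\gamma(w)\cap B|$ edges on the far side. The vertices $b_l$ escape because they have no green neighbors.

**Recursion along a vertex.** For the cube, use $b_0$ to divide: by (F1) the green edges between $N_{\text{red}}(b_0)$ and $N_{\text{blue}}(b_0)$ form a matching. In general fix a vertex $v$ and a color, say $1$. Every 1-edge not containing $v$ lies inside $N_1(v)\cup N_2(v)$, or inside $N_1(v)\cup N_3(v)$, or is one of at most $\min(|N_2(v)|,|N_3(v)|)$ edges between $N_2(v)$ and $N_3(v)$. The two pieces overlap in $N_1(v)$. If all three neighborhoods have the same size $m$, the potential of the pieces is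
$$2\psi(2m)=\psi(3m)+m\log m+(4-3\log3)m,$$
so the budget is overdrawn by order $n\log n$. The overlap must be small. There is also a second obstacle: a 1-edge inside a piece may have its 1-apex outside the piece, so the quantity that recurs is no longer $T$ of the piece.

Each recursion works where the other stalls, and the split is by degree.

- **Large degrees:** $\deg_i(v)\ge33$ for all $v$ and $i$. The next two sections find a sparse cut and use (2).
- **Small degree:** some $v,i$ have $\deg_i(v)\le32$. The last three sections divide along vertices with small overlap, counting 1-edges and 1-apexes separately.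

## A color that is sparse across a cut

**Lemma 5.** Suppose every vertex has edges of all three colors. Then there are a color $\gamma$, a partition $V=I\cup J$ into nonempty sets and at most one exceptional vertex $j_0\in J$ such that every vertex of $I$ has at most $16$ $\gamma$-edges to $J$, and every vertex of $J\setminus\{j_0\}$ has at most $2$ $\gamma$-edges to $I$. Some vertex of $J$ is not $j_0$.

**Step 1: the view from a vertex of maximum degree.** This step fixes the notation. Name the colors $0,1,2$ and choose $z$ so that $|N_0(z)|$ is maximum over all vertices and colors. Let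
$$U=N_0(z),\qquad X=N_1(z)\ne\emptyset,\qquad Y=N_2(z)\ne\emptyset,$$
so $V=\{z\}\cup U\cup X\cup Y$. For $t\in X\cup Y$ the *class* of $t$ is $\kappa=c(zt)\in\{1,2\}$, and
$$L(t)=\{u\in U:c(tu)=\kappa\},\qquad L^+(t)=\{u\in U:c(tu)\ne0\}.$$
If $u\in L^+(t)\setminus L(t)$, then $ztu$ is rainbow, so there is at most one such $u$ (edge $zt$). Call it $e_t$; it need not exist. The map $t\mapsto e_t$ is injective where defined (edge $zu$ with $u=e_t$).

Let $t,t'$ have different classes. If $c(tt')=0$, then $ztt'$ is rainbow. So each $t$ has at most one such $t'$, and if it has one, then $e_t$ does not exist (edge $zt$ in both cases). Otherwise $c(tt')$ is the class of $t$ or of $t'$. We say that a vertex $t'$ of the other class is an *opponent* of $t$ if $c(tt')=c(zt')$, i.e. if the edge carries the class of $t'$.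

*Example.* Color $K_8$ on $\{0,1\}^3$ by the position ($0$, $1$ or $2$) of the first differing bit, counted from the left. There are no rainbow triangles: among three words, the pair that agrees longest leaves the other two edges with the same color. Each vertex has degrees $4,2,1$ in colors $0,1,2$. Take $z=000$. Then $U=\{100,101,110,111\}$, $X=\{010,011\}$, $Y=\{001\}$. All edges from $X\cup Y$ to $U$ have color $0$, so $L^+(t)=\emptyset$ for all $t$. Since $c(010,001)=1=c(z,010)$, the vertex $010$ is an opponent of $001$, and $001$ is not an opponent of $010$.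

**Step 2: an opponent almost contains.** This step compares $L^+$ of a vertex and of its opponent.

**(a)** If $t'$ is an opponent of $t$, then $|L^+(t)\setminus L^+(t')|\le2$; besides possibly $e_t$, this set contains at most one $u$.

Indeed let $\kappa$ be the class of $t$, and let $u\ne e_t$ lie in the set. Then $c(tu)=\kappa$, $c(t'u)=0$, and $c(tt')$ is the class of $t'$. So $tt'u$ is rainbow, and there is at most one such $u$ (edge $tt'$).

**Step 3: full vertices are never opponents.** We shall want $U\setminus L^+(t)\neq\emptyset$, so we must dispose of those $t$ for which it is empty. Call $t$ *full* if $L^+(t)=U$.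

**(b)** Opponents are always nonfull, and nonfull vertices exist.

Let $t$ be full of class $\kappa$. Then $N_\kappa(t)\supseteq\{z\}\cup L(t)$ and $|L(t)|\ge|U|-1$. By maximality of $|U|$ we have $|N_\kappa(t)|\le|U|$, so $|L(t)|=|U|-1$, the vertex $e_t$ exists, and $N_\kappa(t)=\{z\}\cup L(t)$. Now let $t'$ have the other class. It is not in $\{z\}\cup U$, so $c(tt')\ne\kappa$; and $c(tt')\ne0$ since $e_t$ exists. So $c(tt')=c(zt')$. Thus every vertex of the other class is an opponent of $t$, and $t$ is an opponent of nobody. This proves that opponents are nonfull. Two full vertices of different classes would be opponents of each other, which is impossible; as $X,Y\ne\emptyset$, nonfull vertices exist.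

Let $\ell=\max\{|L^+(t)|:t\text{ nonfull}\}$. So $|L^+(t')|\le\ell$ for every opponent $t'$ of anything.

**Step 4: the cut of a centre.** Here we attach a cut to each nonfull $t$ and list what crosses it. Let $t$ be nonfull of class $\kappa$, let $\gamma$ be the other element of $\{1,2\}$, and put
$$I_t=U\setminus L^+(t)=\{u\in U:c(tu)=0\}\ne\emptyset,\qquad J_t=V\setminus I_t=\{z\}\cup X\cup Y\cup L^+(t).$$
An opponent $t'$ of $t$ is *bad* for $t$ if $L(t')\cap I_t\ne\emptyset$. For $w\in I_t$ let $\beta_t(w)$ be the number of opponents $t'$ of $t$ with $w\in L(t')$; only bad opponents are counted. The $\gamma$-edges from $w\in I_t$ to $J_t$ are as follows.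

- To $z$: none, as $c(zw)=0$.
- To $t''$ of class $\kappa$: then $w=e_{t''}$. At most one per $w$ (injectivity) and one per $t''$.
- To $v\in L(t)$: then $tvw$ has colors $c(tv)=\kappa$, $c(tw)=0$, $c(vw)=\gamma$ and is rainbow. At most one per $v$ (edge $tv$).
- To $t'$ of class $\gamma$ with $c(tt')=\kappa$: then $tt'w$ has colors $\kappa,\gamma,0$ and is rainbow. At most one per $t'$ (edge $tt'$). This item and the previous one together give at most one per $w$ (edge $tw$).
- To $e_t$, or to the $t'$ of class $\gamma$ with $c(tt')=0$. By Step 1 at most one of these two vertices exists. Call it $j_0$.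
- To opponents $t'$ of $t$, i.e. $t'$ of class $\gamma$ with $c(tt')=\gamma$: then $w\in L(t')$.

So each $w\in I_t$ has at most $3+\beta_t(w)$ $\gamma$-edges to $J_t$. A vertex of $J_t\setminus\{j_0\}$ that is not a bad opponent has at most one $\gamma$-edge to $I_t$, and a bad opponent $t'\neq j_0$ has $|L(t')\cap I_t|$ of them. Also $z\in J_t$ and $z\ne j_0$. Hence Lemma 5 follows, with $I=I_t$ and $J=J_t$, from:

**Claim.** There is a nonfull $t$ with $\beta_t(w)\le13$ for all $w\in I_t$ and $|L(t')\cap I_t|\le2$ for all opponents $t'$ of $t$.

A nonfull $t$ without bad opponents satisfies the Claim trivially.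

*Model case.* Suppose there are no rainbow triangles at all. Then no $e_t$ exists and (a) becomes $L^+(t)\subseteq L^+(t')$. Take $x$ nonfull with $|L^+(x)|=\ell$. An opponent $y$ of $x$ has $L^+(y)\supseteq L^+(x)$ and $|L^+(y)|\le\ell$, so $L^+(y)=L^+(x)$ and $y$ is not bad. So $t=x$ works, and no $\gamma$-edge crosses the cut. In general these inclusions have one or two errors, and the rest of the proof shows that too many errors at one $w$ force many vertices with the same $L^+$ of maximum size.

**Step 5: five twins suffice.** This is the way out when the errors accumulate.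

**(d)** If $t_1,\dots,t_5$ are distinct nonfull vertices of the same class with the same $L^+(t_i)=\Lambda_1$, $|\Lambda_1|=\ell$, then $t_1$ has no bad opponent, so $t_1$ satisfies the Claim.

By the symmetry between colors $1$ and $2$, let the class be $1$, and suppose $y$ is an opponent of $t_1$ with some $w\in L(y)\setminus\Lambda_1$. So $c(yw)=2$, and $c(t_iw)=0$ for all $i$. Since $y$ is nonfull, $|L^+(y)|\le\ell=|\Lambda_1|$. As $w\in L^+(y)\setminus\Lambda_1$, there is $r\in\Lambda_1\setminus L^+(y)$; thus $c(yr)=0$ and $c(t_ir)\in\{1,2\}$ for all $i$. For each $i$ one of the following holds.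

- $c(t_iy)=1$: then $t_iyw$ has colors $1,2,0$ and is rainbow. At most one $i$ (edge $yw$).
- $c(t_iy)=0$: then $zt_iy$ has colors $1,0,2$ and is rainbow. At most one $i$ (edge $zy$).
- $c(t_iy)=2$ and $c(t_ir)=1$: then $t_iyr$ has colors $2,0,1$ and is rainbow. At most one $i$ (edge $yr$).
- $c(t_iy)=2$ and $c(t_ir)=2$: then $r=e_{t_i}$. At most one $i$ (injectivity).

So there are at most four indices $i$, a contradiction.

**Step 6: proof of the Claim.** We start from the choice of the model case and repair it. Let $x$ be nonfull with $|L^+(x)|=\ell$. Swapping the names $1,2$ if needed, $x\in X$. Put $\Lambda=L^+(x)$.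

Let $y$ be an opponent of $x$; so $y\in Y$ and $c(xy)=2$. By (a), $\Lambda\setminus L^+(y)\subseteq\{g_y,e_x\}$, where $g_y$ denotes the element of $\Lambda\setminus L^+(y)$ other than $e_x$, if it exists. It satisfies $c(xg_y)=1$, $c(yg_y)=0$, so $xyg_y$ is rainbow. Hence the $g_y$ are distinct for distinct $y$ (edge $xg_y$). As $|L^+(y)|\le\ell=|\Lambda|$, we have $|L^+(y)\setminus\Lambda|\le|\Lambda\setminus L^+(y)|\le2$, and so $|L(y)\cap I_x|\le2$. This is the second condition of the Claim for $t=x$.

If $\beta_x(w)\le13$ for all $w\in I_x$, take $t=x$. Otherwise fix $w\in I_x$ and a set $Y_w$ of at least $14$ opponents $y$ of $x$ with $w\in L(y)$. For $y\in Y_w$ we have $w\in L^+(y)\setminus\Lambda$, hence $\Lambda\setminus L^+(y)\ne\emptyset$.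

*Case 1: at least five $y\in Y_w$ have no $g_y$.* For these, $\Lambda\setminus L^+(y)=\{e_x\}$, so $L^+(y)\supseteq(\Lambda\setminus\{e_x\})\cup\{w\}$, a set of size $\ell$. Since $y$ is nonfull, equality holds. Apply (d) to five such $y$, all of class 2.

*Case 2: otherwise.* Then there is $Y_g\subseteq Y_w$ with $|Y_g|\ge10$ such that $g_y$ exists for all $y\in Y_g$. Fix $y_1\in Y_g$. It is nonfull, being an opponent of $x$. If $y_1$ has no bad opponent, take $t=y_1$. Otherwise let $x'$ be any bad opponent of $y_1$. We show that $L^+(x')$ is determined.

The vertex $x'$ has class $1$, $c(x'y_1)=1$, and $x'\ne x$ since $c(xy_1)=2$. It is nonfull, being an opponent. Applying (a) to $y_1$ and its opponent $x'$,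
$$|\Lambda\setminus L^+(x')|\le|\Lambda\setminus L^+(y_1)|+|L^+(y_1)\setminus L^+(x')|\le4.$$
Consider the colors $c(x'y)$ for $y\in Y_g$.

- At most one $y$ has $c(x'y)=0$ (edge $zx'$, triangle $zx'y$).
- If $c(x'y)=2$, then $c(x'g_y)\ne1$, since otherwise $x'yg_y$ is rainbow and shares $yg_y$ with $xyg_y$. So either $c(x'g_y)=2$, i.e. $g_y=e_{x'}$, for at most one $y$; or $g_y\in\Lambda\setminus L^+(x')$, for at most four $y$. (Recall that the $g_y$ are distinct.)

Hence $Y_h=\{y\in Y_g:c(x'y)=1\}$ has at least $10-1-1-4=4$ elements.

If $u\in U$ and $c(x'u)=0$, then at most one $y\in Y_h$ has $c(yu)=2$, because then $x'yu$ has colors $1,2,0$ and is rainbow (edge $x'u$). On the other hand, let $u\in\Lambda\setminus\{e_x\}$. Then all $y\in Y_h$ except at most two have $c(yu)=2$: $c(yu)=0$ means $u=g_y$, and $c(yu)=1$ means $u=e_y$, each for at most one $y$. So at least two $y\in Y_h$ have $c(yu)=2$, and therefore $c(x'u)\ne0$. Also $c(yw)=2$ for all $y\in Y_h$, so $c(x'w)\ne0$. Therefore $L^+(x')\supseteq(\Lambda\setminus\{e_x\})\cup\{w\}$. Since $w\notin\Lambda$ and $|L^+(x')|\le\ell$, this forces that $e_x$ exists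 and
$$L^+(x')=\Lambda_1:=(\Lambda\setminus\{e_x\})\cup\{w\},\qquad|\Lambda_1|=\ell.$$

So all bad opponents of $y_1$ have class $1$, are nonfull and have the same $L^+=\Lambda_1$ of size $\ell$. If there are at least five, (d) applies to five of them. If there are at most four, take $t=y_1$. Then $\beta_{y_1}(w')\le4$ for all $w'\in I_{y_1}$, and for each bad opponent
$$|L(x')\cap I_{y_1}|\le|\Lambda_1\setminus L^+(y_1)|\le|\Lambda\setminus L^+(y_1)|\le2,$$
where the middle inequality holds because $w\in L^+(y_1)$. This proves the Claim and Lemma 5. $\square$

## Degrees at least 33: induction across the cut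

Assume $\deg_i(v)\ge33$ for all $v,i$. Take the cut of Lemma 5 and let $k=16$.

**Step 1: name the small side.** If $|I|\le n/2$, put $S=I$, $B=J$. If $|I|>n/2$, put $S=J\setminus\{j_0\}$, $B=I\cup\{j_0\}$ (omit $j_0$ if it does not exist); here a vertex of $S$ has at most $2+1$ $\gamma$-edges to $B$, and $S\ne\emptyset$ by the last sentence of Lemma 5. In both cases $1\le|S|\le n/2$, the exceptional vertex (if any) is in $B$, and
$$\text{every vertex }v\ne j_0\text{ has at most }k=16\ \gamma\text{-edges to the other side.}\tag{3}$$

**Step 2: bound the apexes across the cut.** This is the point that failed for the cube. For $v\in V$ and $D\subseteq V$ let $b_v(D)$ be the number of edges of $M_\gamma(v)$ inside $D$.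

- If $v\in S$: as $\deg_\gamma(v)\ge33>k$, $v$ has a $\gamma$-neighbor $w\in S$, and (2), (3) give $b_v(B)\le|N_\gamma(w)\cap B|\le k$.
- If $u\in B\setminus\{j_0\}$: $u$ has at least $33-k\ge2$ $\gamma$-neighbors in $B$, so it has one $w\in B\setminus\{j_0\}$, and $b_u(S)\le|N_\gamma(w)\cap S|\le k$.
- For $j_0$ we only know $b_{j_0}(S)\le|S|/2$, as $M_\gamma(j_0)$ is a matching.

**Step 3: move the apexes over.** The bound $b_u(S)\le k$ is per vertex of the large side $B$, and we can afford only $O(|S|)$ in total. So we enlarge $S$ by those $u$ that occur. Let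
$$Z=\{u\in B\setminus\{j_0\}:b_u(S)\ge1\}.$$
If $u\in Z$ and $pq\in M_\gamma(u)$ with $p,q\in S$, then $N_\gamma(u)\subseteq N_\gamma(p)\cup N_\gamma(q)$ by (F2), so $|N_\gamma(u)\cap B|\le2k$ by (3). Thus vertices of $Z$ have few $\gamma$-edges to $B$ and may be moved to the other side. Let $Z'=Z$ if $|S|+|Z|\le n/2$; otherwise choose $Z'\subset Z$ with $|S|+|Z'|=\lfloor n/2\rfloor$. Put $S_1=S\cup Z'$ and $B_1=V\setminus S_1\subseteq B$. Then $1\le|S_1|\le n/2$.

**Step 4: count the crossing triangles.** Consider the rainbow triangles meeting both $S_1$ and $B_1$, according to the position of their $\gamma$-edge. Each edge lies in at most one of them.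

- *Crossing $\gamma$-edge.* By (3) and Step 3 there are at most $k|S|+2k|Z'|\le2k|S_1|$ such edges.
- *$\gamma$-edge in $B_1$, apex $v\in S_1$.* If $v\in S$, there are at most $b_v(B)\le k$. If $v\in Z'$, then $|N_\gamma(v)\cap B|\le2k<33$, so $v$ has a $\gamma$-neighbor $w\in S$, and $b_v(B_1)\le|N_\gamma(w)\cap B|\le k$. Total at most $k|S_1|$.
- *$\gamma$-edge in $S_1$, apex in $B_1$.* If the $\gamma$-edge is inside $S$, the apex is $j_0$ or in $Z\setminus Z'$, giving at most $\frac12|S|+k|Z\setminus Z'|$. If $Z'\ne Z$, then $k|Z\setminus Z'|\le kn\le3k\lfloor n/2\rfloor=3k|S_1|$. The other $\gamma$-edges in $S_1$ meet $Z'$: at most $k|S|$ of them join $Z'$ to $S$ by (3), and at most $k|Z'|$ are inside $Z'$, where each vertex has at most $2k$. Total at most $\frac12|S|+3k|S_1|+k|S_1|\le5k|S_1|$.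

**Step 5: close the induction.** Summing up,
$$T(V)\le T(S_1)+T(B_1)+8k|S_1|=T(S_1)+T(B_1)+128|S_1|.\tag{4}$$
By (1), $\psi(n)-\psi(|S_1|)-\psi(|B_1|)\ge2|S_1|$. Since $K\ge64$, the induction hypothesis for $S_1$ and $B_1$ gives $T(V)\le K\psi(n)$. $\square$

## A vertex of small degree: triangles with an outside apex

Now let $a_0\in V$ and a color, named $1$, satisfy $\deg_1(a_0)\le s_0:=32$; the other two colors are $2,3$. Put $s=2\log n$, so $s\ge96$.

**Definition.** For $D,E\subseteq V$ let $t(D;E)$ be the number of rainbow triangles whose 1-edge lies inside $D$ and whose 1-apex lies in $E$. So $T(D)=t(D;D)$.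

For the $K_6$ of the beginning with green as color $1$ and $D$ the set of four words: $t(D;\{b_0\})=2$, $t(D;\{b_0,b_1\})=4$, and $T(D)=0$.

The following lemma settles the case in which apexes are outside and have small 1-degree into $D$. It is the vertex recursion with small overlap.

**Lemma 6.** Let $D,A$ be disjoint with $|N_1(a)\cap D|\le s$ for all $a\in A$. Then $t(D;A)\le m\log m+8sm$, where $m=|D|$ (and $m\log m=0$ for $m=0$).

*Proof.* Each 1-edge accounts for at most one triangle. If $m\le2s$, then $t(D;A)\le m(m-1)/2\le sm$ and we are done (both sides are $0$ if $m=0$). For $m\ge2s$ we show by induction on $m$ that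
$$t(D;A)\le f(m-s),\qquad f(x)=x\log x+8sx.$$
This suffices, as $f$ is increasing on $[1,\infty)$ and $m-s\ge s\geq 1$. The shift by $s$ is there to absorb the overlap of the two pieces. Put $x=m-s$; since $m\ge2s$, $x\ge m/2$ and $x\ge s\ge1$.

If $m\le4s$, then $t(D;A)\le m^2/2\le2sm\le4sx\le f(x)$.

Let $m>4s$. If no $a\in A$ has an edge of $M_1(a)$ inside $D$, then $t(D;A)=0$. Otherwise take such an $a$. Let $D_i=D\cap N_i(a)$, $\sigma=|D_1|\le s$, and name colors $2,3$ so that $b:=|D_3|\le|D_2|$. By (F1), $b\ge1$, and the 1-edges between $D_2$ and $D_3$ form a matching, so there are at most $b$ of them.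

*If $b\le2s$:* the 1-edges in $D$ meeting $D_3$ number at most $b\cdot\frac b2$ (inside $D_3$) plus $b\sigma$ (to $D_1$) plus $b$ (to $D_2$), in total $b(b/2+\sigma+1)\le3sb$. So $t(D;A)\le t(D\setminus D_3;A)+3sb$. Here $|D\setminus D_3|=m-b\ge2s$, so the induction applies and $t(D;A)\le f(x-b)+3sb$. As $x-b\ge s\ge1$ and $\psi$ is increasing on $[1,\infty)$, $f(x)-f(x-b)\ge8sb$. Hence $t(D;A)\le f(x)$.

*If $b>2s$:* every 1-edge in $D$ lies in $D_1\cup D_2$, in $D_1\cup D_3$, or between $D_2$ and $D_3$. The first two sets are proper subsets of $D$ of size more than $2s$. By induction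
$$t(D;A)\le f(x_1)+f(x_2)+b,\qquad x_1=|D_2|+\sigma-s,\quad x_2=b+\sigma-s.$$
Both $x_1,x_2$ are at least $b-s\ge b/2>1$, and $x_1+x_2=m+\sigma-2s\le m-s=x$. By (1), $\psi(x_1+x_2)-\psi(x_1)-\psi(x_2)\ge2\min(x_1,x_2)\ge b$. So $f(x_1)+f(x_2)+b\le f(x_1+x_2)\le f(x)$. $\square$

This does not yet bound $T(V)$: at the start only $a_0$ is known to have small 1-degree, and the apexes lie inside the set where the 1-edges are. The plan is to split $V\setminus\{a_0\}$ along $a_0$. Apexes that were inside then lie outside the smaller pieces, and it will turn out that their 1-degree into the pieces is small too. Then we split again along these new outside vertices, and so on.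

## Splitting a set along outside vertices

Let $D\subseteq E\subseteq V$, $|D|\ge\sqrt n$, and suppose
$$(\star_r)\qquad|N_1(a)\cap D|\le r\ \text{ for all }a\in E\setminus D,\qquad r+1\le s.$$

**Definition.** Build a rooted tree of subsets of $D$ with root $D$. A node $G$ is a *leaf* if $|G|<\sqrt n$ (*small leaf*), or if $|G|\ge\sqrt n$ and no $a\in E\setminus D$ has an edge of $M_1(a)$ inside $G$ (*big leaf*). For a non-leaf $G$ pick a *splitting vertex* $a\in E\setminus D$ with an edge of $M_1(a)$ inside $G$; let $G_i=G\cap N_i(a)$, $\sigma=|G_1|\le r\le s$, and name colors $2,3$ at this node so that $1\le b:=|G_3|\le|G_2|$.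

- *Trim*, if $b<4s$: the only child is $G\setminus G_3=G_1\cup G_2$.
- *Divide*, if $b\ge4s$: the children are $G_1\cup G_2$ and $G_1\cup G_3$.

As $G_2,G_3\ne\emptyset$, children are nonempty proper subsets of their parent, so the tree is finite. Distinct nodes may be equal or overlapping sets; nodes are counted with multiplicity. Call a 1-edge inside $G$ *lost* at $G$ if it lies in no child, and let $\mathrm{gain}(G)=\psi(|G|)-\sum\psi(|\text{child}|)$.

*Example.* Take the full cube coloring with $k$ large and color $1$ green, $D=V\setminus\{b_0\}$, $E=V$. The only outside vertex is $b_0$, with green degree $0$. At the root, $G_1=\emptyset$, and the pieces are the words with bit $0$ equal to $1$ (the blue half) and the words with bit $0$ equal to $0$ together with $b_1,\dots,b_{k-1}$ (the red part). This is a divide. The lost edges are the $2^{k-1}$ green edges in direction $0$. Both children are big leaves, because $M_{\text{green}}(b_0)$ has no edge inside them. Now look at the blue half $G$ from the rest of $D$: the vertices $b_1,\dots,b_{k-1}$ have no green edges to $G$, and every word in the red part has exactly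 one. So all of $D\setminus G$ has small green degree into $G$, and $b_1,\dots,b_{k-1}$ are available for splitting $G$ in the next round.

**(P1)** The number of 1-edges lost at a non-leaf $G$ is at most $16\,\mathrm{gain}(G)$; in particular $\mathrm{gain}(G)\ge0$.

**(P2)** At a divide node, $\sigma\log n\le2\,\mathrm{gain}(G)$.

(P1) says that the potential $\psi$ pays for the lost edges. (P2) says that it also pays for the overlap.

*Proof.* Let $m=|G|\ge\sqrt n\ge2^{24}$. By (F1) at most $b$ 1-edges join $G_2$ and $G_3$.

*Trim.* The lost edges meet $G_3$. As in Lemma 6, they number at most $b(b/2+\sigma+1)\le4sb$, since $b/2<2s$, $\sigma\le s$, $1\le s$. And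
$$\mathrm{gain}(G)=m\log m-(m-b)\log(m-b)\ge b\log m\ge\tfrac12b\log n=\tfrac{bs}4.$$

*Divide.* The lost edges join $G_2$ and $G_3$, so there are at most $b$. The children have sizes $\beta:=b+\sigma$ and $|G_2|+\sigma=M-\beta$, where $M=m+\sigma$; and $\beta\le M/2$. Put $G_0=M\,h(\beta/M)$, which by (1) equals $\psi(M)-\psi(\beta)-\psi(M-\beta)$. By the mean value theorem
$$\mathrm{gain}(G)=G_0-\big(\psi(M)-\psi(m)\big)\ge G_0-\sigma\log(\mathrm eM).$$
We claim $\sigma\log(\mathrm eM)\le\frac12G_0$.

- If $\beta\le\sqrt M$: from $h(p)\ge p\log(1/p)$ we get $G_0\ge\beta\log(M/\beta)\ge\frac12\beta\log M$. Since $b\ge4s\ge4\sigma$, $\sigma\le\beta/5$. Since $M\ge2^{24}$, $\log(\mathrm eM)\le\frac54\log M$. So $\sigma\log(\mathrm eM)\le\frac14\beta\log M\le\frac12G_0$.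
- If $\beta>\sqrt M$: since $M\ge\sqrt n$, $\sigma\le s=2\log n\le4\log M$. Moreover $4\log M\log(\mathrm eM)\le\sqrt M$ for $M\ge2^{24}$. Indeed, at $\log M=24$ the left side is less than $2443<4096$; and for $\lambda=\log M\ge24$ the logarithmic derivative in $\lambda$ of the left side is at most $2/24$, while that of the right side is $\frac{\ln2}2$. So $\sigma\log(\mathrm eM)\le\sqrt M<\beta\le\frac12G_0$, using $h(p)\ge2p$ for $p\le\frac12$.

Hence $\mathrm{gain}(G)\ge\frac12G_0\ge\beta\ge b$, which gives (P1), and $\mathrm{gain}(G)\ge\frac12G_0\ge\sigma\log(\mathrm eM)\ge\frac12\sigma\log n$, which is (P2). $\square$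

**(P3)** If $G$ is a leaf and $a\in D\setminus G$, then $|N_1(a)\cap G|\le r+1$.

This is what makes a further round possible: the vertices that were cut off from $G$ satisfy the degree condition with $r+1$ in place of $r$.

*Proof.* The root contains $a$ and $G$ does not. Let $G'$ be the last node on the path from $D$ to $G$ containing $a$, and $a'$ its splitting vertex. The next node on the path does not contain $a$, so by the rules $a\in G'_j$ and $G\subseteq G'_1\cup G'_{j'}$ with $\{j,j'\}=\{2,3\}$. If $y\in G\cap G'_{j'}$ and $c(ay)=1$, then $aa'y$ has colors $j,j',1$ and is rainbow, so there is at most one such $y$ (edge $aa'$). The other 1-neighbors of $a$ in $G$ lie in $G'_1\subseteq N_1(a')\cap D$, which has size at most $r$. $\square$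

**(P4)** Every 1-edge inside $D$ is lost somewhere or lies in a leaf. For a big leaf $G$, $t(G;E\setminus D)=0$ and $t(G;E)=t(G;D)$. For a small leaf $G$,
$$t(G;E\setminus G)\le|G|\log|G|+8s|G|\le17|G|\log n.\tag{5}$$

*Proof.* For the first part, follow the edge down the tree. For a big leaf, no vertex of $E\setminus D$ is a 1-apex of a 1-edge of $G$. For a small leaf, every $a\in E\setminus G$ has $|N_1(a)\cap G|\le r+1\le s$, by $(\star_r)$ if $a\in E\setminus D$ and by (P3) if $a\in D\setminus G$. So Lemma 6 applies to $G$ and $A=E\setminus G$, and $\log|G|\le\frac12\log n$, $8s=16\log n$. $\square$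

## Generations of splittings and a stopping time

**Step 1: set up the generations.** Triangles whose 1-edge contains $a_0$ number at most $s_0$. So with $D_1=V\setminus\{a_0\}$,
$$T(V)\le s_0+t(D_1;V).$$
Let $\mathcal A_1=\{(D_1,V)\}$, $\mathcal R_1=\emptyset$. The pair $(D_1,V)$ satisfies the degree bound in $(\star_{s_0})$, since the only vertex outside $D_1$ is $a_0$. Suppose we have a multiset $\mathcal A_g$ of pairs $(D,E)$ with $D\subseteq E$, $|D|\ge\sqrt n$, satisfying the degree bound in $(\star_{s_0+g-1})$, and a multiset $\mathcal R_g$ of sets of size less than $\sqrt n$. Split every $(D,E)\in\mathcal A_g$; this is legitimate as long as $s_0+g\le s$. For each big leaf $G$ put $(G,D)$ into $\mathcal A_{g+1}$; it satisfies the degree bound in $(\star_{s_0+g})$ by (P3). Add all small leaves to $\mathcal R_g$ to form $\mathcal R_{g+1}$. Thus generation $g+1$ is defined whenever generation $g$ is and $s_0+g\le s$ (if $\mathcal A_g=\emptyset$, nothing changes). Let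
$$\mathcal P_g=\{D:(D,E)\in\mathcal A_g\}\cup\mathcal R_g\ \text{(multiset)},\qquad h_g=\psi(n)-\sum_{D\in\mathcal P_g}\psi(|D|)\le\psi(n),\qquad\mu_g=\sum_{G\in\mathcal R_g}|G|.$$
(The numbers $h_g$ should not be confused with the function $h(p)$.) Every $D\in\mathcal P_g$ is a nonempty proper subset of $V$. We have $h_1=\psi(n)-\psi(n-1)\ge\log n$. In each tree the gains telescope to $\psi(|\text{root}|)$ minus the sum of $\psi$ over the leaves, so $h_{g+1}-h_g\ge0$ is the sum of the gains in step $g$.

**Step 2: keep the count exact through the generations.** The claim is that for every defined generation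
$$T(V)\le s_0+16(h_g-h_1)+\sum_{G\in\mathcal R_g}\bigl(T(G)+17|G|\log n\bigr)+\sum_{(D,E)\in\mathcal A_g}t(D;E).\tag{6}$$
For $g=1$ this is the inequality of Step 1. For the induction step, split $(D,E)\in\mathcal A_g$. Each lost 1-edge accounts for at most one triangle, so by (P1) and (P4) $t(D;E)$ is at most $16$ times the sum of the gains in its tree plus $\sum t(G;E)$ over its leaves. A big leaf contributes $t(G;E)=t(G;D)$, the term of the new pair $(G,D)$. A small leaf contributes $T(G)+t(G;E\setminus G)\le T(G)+17|G|\log n$ by (5).

**Step 3: stop at generation $g$.** To use the induction hypothesis of Theorem 4 we need terms $T(D)$ rather than $t(D;E)$. In (6) write $t(D;E)=T(D)+t(D;E\setminus D)$, and use one more splitting only to bound the second term. By that splitting, $t(D;E\setminus D)$ is at most $16$ times the gains in the tree of $(D,E)$ plus $\sum t(G;E\setminus D)$ over its leaves. Big leaves contribute $0$ by (P4), and small leaves at most $t(G;E\setminus G)\le17|G|\log n$, since $E\setminus D\subseteq E\setminus G$. The gains add up to $h_{g+1}-h_g$, and the sizes of the new small leaves to $\mu_{g+1}-\mu_g$.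 Hence, if generation $g+1$ is defined,
$$T(V)\le s_0+16h_{g+1}+\sum_{D\in\mathcal P_g}T(D)+17\,\mu_{g+1}\log n.\tag{7}$$

**Step 4: the small leaves are paid for.** We show
$$\mu_g\log n\le6h_g\quad\text{for every generation }g\text{ that is defined.}\tag{8}$$
Let $\Delta_g$ be the sum of $\sigma$ over all divide nodes used to form $\mathcal P_g$. By (P2), $\Delta_g\log n\le2h_g$. Trims do not increase the total size and a divide increases it by $\sigma$, so $\sum_{D\in\mathcal P_g}|D|\le n+\Delta_g$. Sets in $\mathcal R_g$ have $\log|G|\le\frac12\log n$, and all others have $\log|D|\le\log n$. Thus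
$$h_g\ge n\log n-\log n\sum_{D\in\mathcal P_g}|D|+\tfrac12\mu_g\log n\ge-\Delta_g\log n+\tfrac12\mu_g\log n\ge-2h_g+\tfrac12\mu_g\log n,$$
which is (8).

**Step 5: apply the induction hypothesis.** It gives $\sum_{D\in\mathcal P_g}T(D)\le K\sum_{D\in\mathcal P_g}\psi(|D|)=K(\psi(n)-h_g)$. With (8) for $g+1$ and $16+17\cdot6=118$, (7) becomes
$$T(V)\le K\psi(n)-Kh_g+118\,h_{g+1}+s_0.\tag{9}$$
So stopping at $g$ is profitable if $h_{g+1}$ is not much larger than $h_g$. This can fail for a given $g$. In the cube example above, $h_2=O(n)$: the first divide gains at most $n$, as $h(p)\le1$, and $h_1=O(\log n)$. But in the next step the blue half is split along $b_1,\dots,b_{k-1}$ with no overlap. Each node is a subcube and is halved, a node of size $m$ gaining $\psi(m)-2\psi(m/2)=m$; these are divides because $m/2\ge\sqrt n/2\ge4s$ for large $k$. Each level gains $2^{k-1}$ in total, and there are at least $(k-1)-\log\sqrt n\ge(k-3)/2$ levels. So $h_3\ge2^{k-1}(k-3)/2$, of order $n\log n$, and stopping at $g=2$ would be a mistake.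

**Step 6: choose $g$ by doubling.** Such a jump cannot happen at every step. Let $q=\lfloor1+\log n\rfloor$. For $j\le q$ we have $s_0+j\le33+\log n\le2\log n=s$, because $\log n\ge48$. So generations $1,\dots,q+1$ are all defined. If $h_{j+1}>2h_j$ for all $1\le j\le q$, then, as $q>\log n$,
$$h_{q+1}>2^qh_1\ge2^q\log n>n\log n=\psi(n),$$
which is impossible. So there is $g\le q$ with $h_{g+1}\le2h_g$. Fix it. Since $h_g\ge h_1\ge\log n\ge1$ and $s_0=32\le32h_g$, (9) gives
$$T(V)\le K\psi(n)-(K-236)h_g+32\le K\psi(n)-(K-236-32)h_g\le K\psi(n).$$
This settles the case of a small degree and completes the induction, hence the proof of Theorem 4. Theorem 1 follows by merging the palette, and with it the upper bound in Theorem 2 and Corollary 3: $\tau_3(n)=\Theta(n\log n)$, so the conjecture $\tau_3(n)=O(n\log n)$ is true. The optimal constant in front of $n\log n$ is not determined by this argument. $\blacksquare$
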